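# Twisted doubles of Burger–Mozes groups: finitely presented simple groups with trivial positive theory

## 1. Two theorems: twisted doubles, and amalgams with three double cosets

Let $F$ be a non-abelian free group. A *positive sentence* is a first-order sentence in the language of groups built from equations $w(x_1,\dots,x_n)=1$ ($w$ a group word) using only conjunction, disjunction and the quantifiers $\forall,\exists$; negation is not allowed. A group has *trivial positive theory* if it satisfies the same positive sentences as $F$. The main theorem produces finitely presented simple groups with this property.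

**Hypothesis (H)**, on a group $S$ acting on the $d$-regular tree $X$, $d\ge 6$:

* $S$ is infinite, simple, torsion-free and finitely presented;
* all vertex stabilizers are free of finite rank, and for some vertex $y$ the rank of $S_y$ is $>\log_2(d!)$;
* for every vertex $v$, the stabilizer $S_v$ induces exactly $\mathrm{Alt}(d)$ on the neighbours of $v$.

**Theorem 1.** Let $S,X,y$ satisfy (H). Put $K=S_y$ and let $\lambda:K\to\mathrm{Alt}(d)$ be the action on the neighbours of $y$. There is $\theta\in\mathrm{Aut}(K)$ with $\ker(\lambda\theta)\neq\ker\lambda$, and for every such $\theta$ the amalgam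
$$\Gamma=\Gamma_\theta=\langle S*S\mid i_1(k)=i_2(\theta(k)),\ k\in K\rangle$$
($i_1,i_2$ the two embeddings of $S$) is finitely presented, torsion-free, simple, of cohomological dimension $2$, and has trivial positive theory. The Burger–Mozes groups $S$ with $m\ge3$ and $n>\log_2((2m)!)$ satisfy (H) with $X=T_{2m}$. For fixed $m$ and $n\to\infty$ the resulting $\Gamma$ represent infinitely many isomorphism classes.

The positive-theory half rests on a method that also gives a criterion for arbitrary amalgams.

**Theorem 2.** Let $G=A*_CB$ with $C\ne B$ and $|C\backslash A/C|\ge 3$. Then every positive sentence true in $G$ is true in every group; in particular $G$ has trivial positive theory. The number $3$ cannot be replaced by $2$.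

The groups fed into Theorem 1 come from one external result, which we use as a black box.

**External input** (Burger–Mozes, *Lattices in product of trees*, Publ. Math. IHÉS 92 (2000), 151–194). For all sufficiently large $n$ and $m$ there is a finite square complex with one vertex and universal cover $T_{2n}\times T_{2m}$ (a product of regular trees) whose fundamental group $\Delta$, acting by deck transformations that preserve the two factors, satisfies: the stabilizer in $\Delta$ of a vertex of $T_{2m}$ induces $\mathrm{Alt}(2m)$ on its $2m$ neighbours; and $\Delta$ has a simple subgroup $S$ of finite index.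

We use one fixed $m\ge3$ and arbitrarily large $n$. So Theorem 1 says: take two copies of a Burger–Mozes simple group, glue them along a vertex stabilizer $K$, but twist the gluing by an automorphism of the free group $K$ that does not respect the local action $\lambda$. The result is a finitely presented simple group that satisfies no positive sentence beyond those true in $F$.

The question whether such groups exist is taken from Montserrat Casals-Ruiz, Albert Garreta, Ilya Kazachkov, Javier de la Nuez González, "Simple groups with infinite verbal width and the same positive theory as free groups", arXiv:1911.02117 (2019). It is known that there is an uncountable family of finitely generated simple groups with trivial positive theory; those examples are not finitely presented.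

## 2. What trivial positive theory forbids

If a positive sentence holds in $G$, it holds in every quotient of $G$: lift the universally quantified elements to $G$, take the witnesses there, and project; equations survive projection. All non-abelian free groups satisfy the same positive sentences. Every group is a quotient of a non-abelian free group, so

> a positive sentence true in $F$ is true in every group.

Hence a group $G$ always satisfies at least the positive sentences of $F$, and trivial positive theory means it satisfies no more. In particular, if every positive sentence true in $G$ is true in every group, then $G$ has trivial positive theory.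

Some cases by hand. A finite group $G$ satisfies $\forall x\; x^{|G|}=1$, and a solvable group satisfies the identity that expresses its derived length; both fail in $F$. So neither kind of group has trivial positive theory.

Next, commutator width. Consider the sentence $\sigma_k$: "every product of $k+1$ commutators is a product of $k$ commutators". It is positive, and it fails in $F$. To see this, replace $F$ by the free group of rank $2k+2$ and pass to its free class-2 nilpotent quotient, whose commutator subgroup is $\Lambda^2\mathbb Z^{2k+2}$ with $[g,h]\mapsto \bar g\wedge\bar h$. A sum of $k$ decomposable elements has rank at most $2k$ as an alternating form, while $e_1\wedge e_2+e_3\wedge e_4+\dots+e_{2k+1}\wedge e_{2k+2}$ has rank $2k+2$. So $\sigma_k$ fails in a quotient of a free group, hence in the free group, hence in $F$. Consequently a group with trivial positive theory has infinite commutator width.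

More generally, fix a word $w$ with $w(F)\ne1$ and $w(F)\neq F$, where $w(G)$ is the verbal subgroup generated by all values of $w$ in $G$. The property "every element of $w(G)$ is a product of at most $k$ values of $w^{\pm1}$" is expressible by a positive sentence (say that each product of $k+1$ values of $w^{\pm1}$ is a product of at most $k$ such values). We recall without proof that this sentence fails in $F$. So a group with trivial positive theory has infinite $w$-verbal width for every such $w$.

## 3. Two-transitive local actions, double cosets, and the reason for doubling

**Bass–Serre theory, recalled.** An amalgam $G=A*_CB$ acts without inversions on its Bass–Serre tree: the vertices are the cosets $gA$ and $gB$, and the edges are the cosets $gC$, where $gC$ joins $gA$ to $gB$. The edges at the vertex $A$ correspond to $A/C$. Conversely, if $G$ acts on a tree without inversions and with a single edge as quotient, then $G=G_v*_{G_v\cap G_u}G_u$ for any adjacent $v,u$. Two examples: $D_\infty=\mathbb Z/2*\mathbb Z/2$ acts on a line; $PSL_2(\mathbb Z)=\mathbb Z/3*\mathbb Z/2$ acts on the trivalent tree with a vertex inserted in the middle of every edge.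

**Notation.** In a tree, $B(v,n)$ and $S(v,n)$ are the ball and the sphere. If $G$ acts, $G_v$ is the stabilizer of $v$ and $G_v(n)$ is the pointwise stabilizer of $B(v,n)$. If a neighbour $u^-$ of $u$ is singled out as its *parent*, then $\mathrm{ch}(u)$ is the set of neighbours of $u$ other than $u^-$. For $u\in S(v,n)$ with $n\ge1$, the parent is the neighbour towards $v$.

**Consequences of (H).** Let $S,X,d$ satisfy (H). An infinite simple group has no non-trivial finite quotient, hence no subgroup of index $2$. So $S$ preserves the bipartition of $X$ and acts without inversions. As each $S_v$ is transitive on the neighbours of $v$, any two edges sharing a vertex are in one orbit, so by connectedness there is one edge orbit, and therefore there are exactly two vertex orbits. For adjacent $v,u$ and $C=S_v\cap S_u$ we get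
$$S=S_v*_CS_u. \tag{1}$$
Moreover $S_v\neq S$, because $S_v$ maps onto $\mathrm{Alt}(d)$ and $S$ does not. The group $C$ has index $d$ in both $S_v$ and $S_u$, and one of these is conjugate to the infinite group $S_y$; so all vertex stabilizers are infinite. With parent $v$, the group $C$ acts on $\mathrm{ch}(u)$ as the point stabilizer in $\mathrm{Alt}(d)$, that is, as $\mathrm{Alt}(\mathrm{ch}(u))\cong\mathrm{Alt}(d-1)$, and $d-1\ge5$.

**Why not $S$ itself?** The sensible first attempt is to apply Theorem 2 to the splitting (1). The number $|C\backslash S_v/C|$ is the number of $C$-orbits on $S_v/C$, i.e. on the neighbours of $v$. Since $\mathrm{Alt}(d)$ is $2$-transitive there are two orbits, namely $\{u\}$ and the rest. So the hypothesis of Theorem 2 fails by exactly one. The proof of Theorem 2 will label the *turns* of geodesics (pairs of distinct neighbours of a vertex) by a $G$-invariant colouring with two colours and will need geodesics with arbitrary colour words. In $X$, transitivity of $S_v$ on ordered pairs of neighbours makes any invariant colouring constant at each of the two vertex types, and types alternate along a geodesic. So a colour word is determined by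 its length and its starting point, and no information can be stored in it. Local $2$-transitivity, which is good for simplicity, destroys the colours.

**Doubling.** To get two kinds of turns, glue two copies of $S$ along $K=S_y$. In the tree of the double, $y$ has $d$ neighbours from each copy, and a geodesic leaving a translate of $y$ may choose the copy. That gives two colours at no cost. But the obvious double $S*_KS$ (with $\theta=\mathrm{id}$) maps onto $S$ by folding the two copies together, so it is not simple. Locally, $K$ acts on the $d+d$ neighbours of $y$ as a *diagonal* copy of $\mathrm{Alt}(d)$: whatever fixes the first $d$ neighbours also fixes the other $d$.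

The remedy is the twist. If $\ker(\lambda\theta)\ne\ker\lambda$, then $K$ acts on these $d+d$ points as $\mathrm{Alt}(d)\times\mathrm{Alt}(d)$. We will show that this independence, available at one vertex, propagates to spheres of all radii, and that this forces simplicity.

The notes now have two independent parts: Sections 4–6 give the positive theory, Sections 7–11 the simplicity.

## 4. Coloured actions and a code with small overlaps

Let $\Sigma=\{1,2\}$, let $\iota:\Sigma\to\Sigma$ be the identity or the swap, and for $w=s_1\cdots s_l\in\Sigma^*$ put $w^*=\iota(s_l)\cdots\iota(s_1)$. Then $w^{**}=w$.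

**Definition (coloured action).** Let $G$ act on a tree $T$, let $V_0$ be a $G$-invariant set of vertices, and let $\kappa$ be a $G$-invariant map from turns at $V_0$ (ordered pairs $(a,b)$ of distinct neighbours of some $v\in V_0$) to $\Sigma$, with $\kappa(b,a)=\iota\kappa(a,b)$. The *colour word* of a geodesic path is the word of the colours of its turns at interior vertices lying in $V_0$, in order. Reversing a path replaces its colour word $w$ by $w^*$. We say that (R) holds for a vertex $o$ if

(R) every $w\in\Sigma^*$ is the colour word of $[o,go]$ for some $g\in G$.

*Example.* Let $PSL_2(\mathbb Z)=\langle a\rangle*\langle b\rangle$ with $a^3=b^2=1$. Let $V_0$ be the set of trivalent vertices of its tree; after choosing a cyclic orientation compatible with $a$, each turn is a left turn or a right turn. Colour left by $1$ and right by $2$. Reversing a turn exchanges left and right, so $\iota$ is the swap. Take for $o$ a bivalent vertex. All sequences of left and right turns occur from $o$, and the end can be taken to be a bivalent vertex, which is a translate of $o$. So (R) holds.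

**Proposition 3.** If $G$ has a coloured action satisfying (R) for some vertex $o$, then every positive sentence true in $G$ is true in every group. In particular $G$ has trivial positive theory.

The second claim follows from the first by Section 2. The proof of the first claim writes symbols into elements of $G$ as code words and reads them back. For this we need code words that can be recognized inside long words and barely overlap. For $m\ge1$ let
$$q_m=1^4(211)^m2^2,\qquad |q_m|=3m+6\ge9,\qquad \mathcal Q=\{q_m,q_m^*:m\ge1\}.$$
For instance $q_1=1111\,211\,22$; its star is $22\,112\,1111$ if $\iota=\mathrm{id}$, and $11\,221\,2222$ if $\iota$ is the swap. An *occurrence* in a word is an interval of positions whose factor lies in $\mathcal Q$. Occurrences may overlap: for $\iota=\mathrm{id}$ the word $22\,112\,1111\,211\,22$ contains $q_1^*$ and $q_1$ sharing $1111$. The lemma says that nothing worse happens.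

**Lemma 4.**
(i) The words $q_m$, $q_{m'}^*$ are pairwise distinct.
(ii) Of two distinct occurrences neither contains the other, and they share at most $4$ letters.
(iii) Every letter lies in at most two occurrences.
(iv) The only occurrences in $q_{m_1}q_{m_2}\cdots q_{m_N}$ are the $N$ displayed ones.

*Proof.* In $q_m$ the factor $1111$ occurs only as prefix, and $22$ only as suffix. If $\iota=\mathrm{id}$, then $q_m^*=2^2(112)^m1^4$, in which $22$ occurs only as prefix and $1111$ only as suffix. If $\iota$ is the swap, then $q_m^*=1^2(221)^m2^4$, which does not contain $111$, whereas $2222$ occurs in no $q_{m'}$.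

(i) Lengths separate the $q_m$ from each other, and the $q_m^*$ from each other. Also $q_m\ne q_{m'}^*$: if $\iota=\mathrm{id}$ the first letters differ; if $\iota$ is the swap, only $q_m$ contains $1111$.

(ii) If two occurrences overlap and neither contains the other, the overlap is a proper suffix of one and a proper prefix of the other. So we exclude containments and bound such overlaps.

*Two $q$'s.* If $q_{m'}$ is a factor of $q_m$, its $1111$ must be the prefix of $q_m$ and its $22$ the suffix, so the intervals coincide. Suppose a proper suffix of $q_m$ of length $\ell\ge1$ equals a proper prefix of $q_{m'}$. If $\ell\le4$, the prefix is $1^\ell$, but the suffix ends in $2$. If $\ell\ge5$, the suffix starts with $1111$, hence is all of $q_m$ and not proper. Both are impossible, so distinct occurrences of $q$'s are even disjoint.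

*Two $q^*$'s.* Apply $*$, which reverses words.

*Mixed, $\iota=\mathrm{id}$.* If $q_m$ were a factor of $q_{m'}^*$, then $1111$ would be followed by a letter in $q^*_{m'}$; impossible. If $q^*_{m'}$ were a factor of $q_m$, then $22$ would be followed by a letter in $q_m$; impossible. A suffix of $q_m$ equal to a prefix of $q_{m'}^*$ of length $\ge3$ would give $22$ followed by a letter in $q_m$, so such an overlap has length $\le2$. A suffix of $q_{m'}^*$ equal to a prefix of $q_m$ of length $\ge5$ would give $1111$ followed by a letter in $q_{m'}^*$, so such an overlap has length $\le4$.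

*Mixed, $\iota$ the swap.* There is no containment, since $1111$ occurs in $q_m$ but not in $q_{m'}^*$, and $2222$ in $q_{m'}^*$ but not in $q_m$. A suffix of $q_m$ equal to a prefix of $q_{m'}^*$ of length $\ge5$ would start with $11221$, giving $22$ followed by a letter in $q_m$; so the length is $\le4$. A suffix of $q_{m'}^*$ equal to a prefix of $q_m$ cannot have length $\ge4$, since $1111$ is not in $q_{m'}^*$; and length $\ell$ with $1\le\ell\le3$ would give $2^\ell=1^\ell$. So there is no overlap of this kind.

(iii) Suppose three occurrences $[s_i,e_i]$ contain a common letter. By (ii) their starting points are distinct, say $s_1<s_2<s_3$, and then $e_1<e_2<e_3$. The common letter gives $s_3\le e_1$. The first two share $[s_2,e_1]$, so $e_1-s_2+1\le4$; the last two share $[s_3,e_2]$, so $e_2-s_3+1\le 4$. The length of the second is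
$$(e_2-s_3+1)+(s_3-s_2)\le4+(e_1-s_2)\le7<9,$$
a contradiction.

(iv) Another occurrence neither contains nor is contained in a block, by (ii). So it meets at most two blocks (if it met three, it would contain a middle one), each in at most $4$ letters. Its length is then at most $8<9$, a contradiction. $\square$

**Definition ($\mathcal Q$-segment).** A *$\mathcal Q$-segment* of a geodesic path $P$ is an oriented subpath $(p_0,\dots,p_k)$ of $P$ with $p_1,p_{k-1}\in V_0$ whose colour word is in $\mathcal Q$.

The $\mathcal Q$-segments of $P$ correspond bijectively to the occurrences in the colour word of $P$: an occurrence covers a run of coloured interior vertices, and the segment goes from the vertex just before the first of them to the vertex just after the last. By Lemma 4(ii), ordering the $\mathcal Q$-segments by initial points or by end points is the same.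

## 5. From a coloured tree to formal solutions

**A first attempt, on the sentence $\forall x\,\exists y\; x=y^2$.** Fix one $m$ and let $\psi(g)\in\mathbb Z$ be the number of $\mathcal Q$-segments of $[o,go]$ with colour word $q_m$ minus the number of those with colour word $q_m^*$. If $\psi$ were a homomorphism, we would take $x$ such that $[o,xo]$ has colour word $q_m$; then $\psi(x)=1$, but $x=y^2$ would make $\psi(x)$ even. But $\psi$ is not a homomorphism. In the example of $PSL_2(\mathbb Z)$, let $[o,go]$ have colour word $q_m$ and let $g_1o$ be a bivalent vertex in its interior with a coloured vertex of the path on either side. Write $g=g_1g_2$. The colour words of $[o,g_1o]$ and of $g_1[o,g_2o]=[g_1o,go]$ are proper factors of $q_m$ and contain no occurrence by Lemma 4(ii), so $\psi(g_1)=\psi(g_2)=0$ while $\psi(g)=1$.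

What remains true is that $\psi(gh)$ and $\psi(g)+\psi(h)$ differ by a bounded amount, because damage occurs only near the centre of a triangle. This is useless for an equation such as $x=y^2$: one obtains $1=2\psi(y)+\text{error}$, and making $\psi(x)$ large does not help, since $\text{large}=2\psi(y)+\text{error}$ is no contradiction either. The equation must hold exactly.

**The remedy.** Write the same symbol $N$ times into $x$, with $N$ *different* code words, and read with $N$ different readers $\psi_1,\dots,\psi_N$. Each triangle can spoil at most $6$ readers. A fixed sentence involves a bounded number $E$ of triangles, so if $N>6E$ some reader makes no mistake at all. For $\forall x\exists y\; x=y^2$, with $w=x^{-1}yy$, we have $E=3$ and $N=19$: some reader gives $z=\psi_j(x)=\psi_j(y)^2$ in $\langle z\rangle\cong\mathbb Z$, a contradiction. The general proof is the same, plus attention to the order of quantifiers.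

*Proof of Proposition 3.* A positive sentence is equivalent to one of the form
$$\forall x^1\exists y^1\cdots\forall x^k\exists y^k\cdots\forall x^L\exists y^L\ \bigvee_a\bigwedge_b w_{ab}(x,y)=1,$$
where $x^k=(x_{k,i})_i$ and $y^k$ are finite, possibly empty tuples. Assume it holds in $G$. Let $E=\sum_{a,b}|w_{ab}|$ and $N=6E+1$.

**Step 1: Choose the universal variables so that they carry code words.** At stage $k=1,\dots,L$, suppose that $x^1,y^1,\dots,x^{k-1},y^{k-1}$ have been chosen in $G$. Choose distinct indices $m_{k,i}^{(j)}$ ($1\le j\le N$, all $i$), different from all indices used earlier, and so large that each $|q_{m_{k,i}^{(j)}}|$ exceeds the lengths of the colour words of $[o,go]$ for all entries $g$ of the earlier tuples. By (R) choose $x_{k,i}\in G$ such that $[o,x_{k,i}o]$ has colour word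
$$q_{m_{k,i}^{(1)}}q_{m_{k,i}^{(2)}}\cdots q_{m_{k,i}^{(N)}}.$$
Then choose $y^k$ as the truth of the sentence in $G$ permits. At the end some disjunct $a$ holds: $w_{ab}(x,y)=1$ in $G$ for all $b$.

**Step 2: Define $N$ readers.** Let $Z$ be the free group on letters $z_{k,i}$, one for each universal variable, and let $Z_{\le k}$ be the subgroup generated by the $z_{k',i}$ with $k'\le k$. For $j\le N$ and a geodesic path $P$, call a $\mathcal Q$-segment of $P$ a *$j$-segment* if its colour word is $q_m$ or $q_m^*$ with $m=m_{k,i}^{(j)}$ for some $k,i$. Let $\Psi_j(P)\in Z$ be the product, in order along $P$, of the letter $z_{k,i}$ for each $j$-segment with colour word $q_m$ and of $z_{k,i}^{-1}$ for each with colour word $q_m^*$, where $m=m_{k,i}^{(j)}$. By Lemma 4(i), and since each $m$ belongs to at most one triple $(k,i,j)$, this is well defined. Colours are $G$-invariant and reversal applies $*$, so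
$$\Psi_j(gP)=\Psi_j(P),\qquad \Psi_j(P^{-1})=\Psi_j(P)^{-1}.$$
If $P=P_1P_2$ is subdivided at a vertex $c$ that is not interior to any $j$-segment of $P$, then each $j$-segment of $P$ lies in $P_1$ or in $P_2$, those in $P_1$ come first, and the $j$-segments of $P_1$ and $P_2$ are $j$-segments of $P$. So $\Psi_j(P)=\Psi_j(P_1)\Psi_j(P_2)$.

**Step 3: A triangle spoils at most six readers.** Consider a geodesic triangle in $T$ with vertices $a_1,a_2,a_3$ and centre $c$ (the common vertex of the three sides). Let $P$ be a side. We claim that all $\mathcal Q$-segments of $P$ having $c$ in their interior have a common coloured interior vertex. If $c\in V_0$, take $c$. Otherwise take the last vertex of $V_0$ that is interior to $P$ and lies before $c$. If $c$ is interior to $(p_0,\dots,p_k)$ and $c\notin V_0$, then $c\neq p_1$, so $p_1\in V_0$ lies before $c$. Hence the last vertex of $V_0$ before $c$ lies between $p_1$ and $c$, and so is interior to the segment. This vertex depends only on $P$ and $c$, and corresponds to one letter of the colour word of $P$. By Lemma 4(iii) there are at most two such segments on $P$, so at most $6$ on the three sides. Each belongs to at most one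 $j$. For every other $j$, subdividing the sides at $c$ and cancelling gives
$$\Psi_j([a_1,a_2])\,\Psi_j([a_2,a_3])=\Psi_j([a_1,c])\Psi_j([c,a_2])\Psi_j([a_2,c])\Psi_j([c,a_3])=\Psi_j([a_1,a_3]).\tag{2}$$

**Step 4: Find one reader that is exact on all equations.** For each $b$ write $w_{ab}=\ell_1\cdots\ell_s$ (letters evaluated in $G$), put $g_t=\ell_1\cdots\ell_t$, and consider the triangles $(o,g_{t-1}o,g_to)$, $1\le t\le s$. There are at most $E$ triangles in total and $N>6E$, so some $j$ satisfies (2) for all of them. Put $\psi(g)=\Psi_j([o,go])$. Since $[g_{t-1}o,g_to]=g_{t-1}[o,\ell_to]$, equation (2) reads $\psi(g_{t-1})\psi(\ell_t)=\psi(g_t)$. Also $\psi(1)=1$, and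
$$\psi(g^{-1})=\Psi_j([o,g^{-1}o])=\Psi_j([go,o])=\psi(g)^{-1}.$$
As $g_0=g_s=1$ in $G$, multiplying up gives $\psi(\ell_1)\cdots\psi(\ell_s)=1$, that is,
$$w_{ab}(\psi(x),\psi(y))=1\ \text{ in } Z\quad\text{for all } b.$$

**Step 5: Read off a formal solution.** By Lemma 4(iv) the only occurrences in the colour word of $[o,x_{k,i}o]$ are the $N$ displayed blocks, and exactly one of them, the $j$-th, is a $j$-segment. So $\psi(x_{k,i})=z_{k,i}$. Let $g$ be an entry of $y^k$. For $k'>k$ the words $q_m$ with $m=m_{k',i}^{(j)}$ are longer than the colour word of $[o,go]$, so the letters $z_{k',i}$ do not occur in $\psi(g)$. Hence $\psi(y^k)$ has entries in $Z_{\le k}$.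

Thus there are words $y^k(z)$ in the letters $z_{k',i}$, $k'\le k$, with $w_{ab}(z,y(z))=1$ in the free group $Z$ for all $b$. Let $H$ be any group. Given the universal variables up to stage $k$ in $H$, substitute them for the letters $z_{k',i}$, $k'\le k$, and answer with $y^k(z)$. A homomorphism $Z\to H$ carries the identities $w_{ab}(z,y(z))=1$ to $H$, so the sentence holds in $H$. $\square$

## 6. Three double cosets suffice, two do not

*Proof of Theorem 2.* We define a coloured action on the Bass–Serre tree $T$ of $G=A*_CB$ and verify (R). Let $V_0$ be the set of vertices $gA$, and let $o=B$. The edges at $gA$ are the cosets $hC\subseteq gA$. To the turn from $h_1C$ to $h_2C$ assign the double coset $Ch_1^{-1}h_2C\subseteq A$. It does not depend on the representatives, it is $G$-invariant, it differs from $C$ because $h_1C\ne h_2C$, and reversing the turn inverts it. Let $\Omega=(C\backslash A/C)\setminus\{C\}$; then $|\Omega|\ge2$.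

If $\Omega$ is a disjoint union of two non-empty inverse-closed subsets $\Omega_1,\Omega_2$, colour the turns with double coset in $\Omega_s$ by $s$ and let $\iota=\mathrm{id}$. Otherwise $\Omega$ is a single orbit under inversion, so $\Omega=\{\omega,\omega^{-1}\}$ with $\omega\neq\omega^{-1}$. In that case colour $\omega\mapsto1$, $\omega^{-1}\mapsto2$ and let $\iota$ be the swap. In both cases $\kappa(b,a)=\iota\kappa(a,b)$.

For (R), build a path from $o$ that never backtracks. Arriving at an $A$-vertex through the edge $hC$, leave through $haC$ where $CaC$ has the desired colour; this edge is different from $hC$ since $CaC\ne C$. At a $B$-vertex one can continue through a new edge because $C\ne B$. When all letters have been used, stop at the next $B$-vertex, which is a translate of $o$. A path without backtracking in a tree is geodesic, so (R) holds (with the trivial path for the empty word), and Proposition 3 applies.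

*Sharpness.* The cheapest example is $D_\infty=\mathbb Z/2*\mathbb Z/2$, with $C=1$ and $|C\backslash A/C|=2$. It is metabelian, so it satisfies $\forall x,y,u,v\ [[x,y],[u,v]]=1$, which fails in $F$. A less degenerate example is $SL_2(\mathbb Q_p)=A*_CB$ with $A,B\cong SL_2(\mathbb Z_p)$ and $C$ an Iwahori subgroup (Ihara; Serre, *Trees*). Here $|C\backslash A/C|=|C\backslash B/C|=2$. Let $e_{12}(u),e_{21}(u)$ denote the elementary matrices. A matrix $M$ of determinant $1$ with rows $(a,b)$ and $(c,e)$, where $c\ne0$, satisfies
$$M=e_{12}\!\left(\tfrac{a-1}{c}\right)e_{21}(c)\,e_{12}\!\left(\tfrac{e-1}{c}\right),$$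
since the entries other than $b$ agree by direct multiplication and the determinant then fixes $b$. If $c=0$, then $a\neq0$, and $e_{21}(1)M$ has lower left entry $a\ne0$. So every element is a product of at most $4$ elementary matrices. Each elementary matrix is a commutator, because
$$[\mathrm{diag}(t,t^{-1}),e_{12}(u)]=e_{12}((t^2-1)u),\qquad [\mathrm{diag}(t,t^{-1}),e_{21}(u)]=e_{21}((t^{-2}-1)u),$$
and $t=2$ has $t^2\ne1$ in $\mathbb Q_p$. The identity is a commutator too. So the positive sentence "every element is a product of $4$ commutators" holds in $SL_2(\mathbb Q_p)$, but it fails in $F$, which is not equal to its commutator subgroup. Hence $3$ cannot be replaced by $2$. $\blacksquare$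

## 7. Burger–Mozes groups satisfy (H)

Let $\Delta,S$ be as in the external input, with $m\ge3$, $d=2m$, $X=T_{2m}$ and $n>\log_2(d!)$.

**Step 1: The group-theoretic conditions.** $\Delta$ acts freely and cocompactly on a contractible $2$-complex. So it is finitely presented, and it is torsion-free because a non-trivial finite cyclic group has no finite-dimensional classifying space. The finite-index subgroup $S$ inherits both properties. It is infinite because $\Delta$ acts cocompactly on an infinite complex, and it is simple by assumption.

**Step 2: $S$ is normal in $\Delta$.** An infinite simple group has no proper finite-index subgroup, since the normal core of such a subgroup would be a proper normal subgroup of finite index, hence trivial. The core of $S$ in $\Delta$ has finite index and lies in $S$, so it equals $S$.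

**Step 3: Vertex stabilizers.** The complex has one vertex, so $\Delta$ acts simply transitively on the vertices of $T_{2n}\times T_{2m}$. In particular it is transitive on the vertices of $X$. For a vertex $v$ of $X$, the group $\Delta_v$ acts freely on $\{v\}\times T_{2n}$ (deck transformations fix no point, so edges are not inverted either) and simply transitively on its vertices. The quotient graph has one vertex and $n$ loops, so $\Delta_v$ is free of rank $n$. Hence $S_v=S\cap\Delta_v$, of finite index in $\Delta_v$, is free of finite rank $r\ge n>\log_2(d!)$.

**Step 4: The local action.** The group that $S_v$ induces on the neighbours of $v$ is normal in $\mathrm{Alt}(d)$ by Step 2, so it is $1$ or $\mathrm{Alt}(d)$, and it is the same for all $v$ by conjugation in $\Delta$. Suppose it is $1$. Then $S_v$ fixes all neighbours of $v$, so $S_v\le S_u$ for each neighbour $u$; going on inductively, $S_v$ fixes all of $X$. So $S_v$ is the kernel of $S$ on $X$, which is $1$ or $S$. It is not $1$, as $S_v$ is infinite. It is not $S$, because $S$ has finitely many vertex orbits on the infinite tree $X$. This is a contradiction, so (H) holds.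

## 8. Independence inside one copy of $X$, and the twist $\theta$

From now on $S,X,d$ satisfy (H). We use these facts for $k\ge5$: $\mathrm{Alt}(k)$ is non-abelian simple, $\mathrm{Out}(\mathrm{Alt}(k))$ is a $2$-group, and $\mathrm{Alt}(k)$ acts primitively (even $2$-transitively).

The first tool turns independence into a statement about kernels.

**Lemma 5.** Let $G$ be a group, $I$ a finite set, and $p_\alpha:G\to F_\alpha$ ($\alpha\in I$) surjective homomorphisms onto finite non-abelian simple groups, with pairwise distinct kernels $N_\alpha$. Then $G\to\prod_{\alpha\in I}F_\alpha$ is onto.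

(The condition is also necessary: if $N_\alpha=N_\beta$ for $\alpha\neq\beta$, no element has image $f\ne1$ in $F_\alpha$ and $1$ in $F_\beta$. For example, $G=\mathrm{Alt}(5)$ with $p_1=\mathrm{id}$ and $p_2$ any automorphism has as image the graph of $p_2$.)

*Proof.* First, a normal subgroup $M$ of $\prod_JF_\alpha$ is a subproduct: if $\mu\in M$ has $\alpha$-coordinate $\mu_\alpha\neq1$, choose $f\in F_\alpha$ not commuting with $\mu_\alpha$; the commutator of $\mu$ and $f$ is a non-trivial element of $M\cap F_\alpha$, which is normal in $F_\alpha$, so $F_\alpha\le M$. Thus $M$ is the product of those $F_\alpha$ to which it projects non-trivially.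

Now suppose that $G\to\prod_JF_\alpha$ is onto with kernel $N_J$, and $\beta\notin J$. If $N_J\le N_\beta$, then $N_\beta/N_J$ is a normal subgroup of $\prod_JF_\alpha$ with simple quotient, so it is the product of all factors but one, say $F_\alpha$. This means $N_\beta=N_\alpha$, a contradiction. So $N_J\not\le N_\beta$, and the image of $N_J$ in $G/N_\beta\cong F_\beta$ is a non-trivial normal subgroup, hence everything. Therefore one can correct the $\beta$-coordinate of any element by an element of $N_J$ without changing the $J$-coordinates, and $G\to\prod_JF_\alpha\times F_\beta$ is onto. Induct on $|J|$. $\square$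

The second tool rules out coinciding kernels: if kernels coincided, $S$ would acquire a finite quotient. The argument is needed twice, so we isolate it.

**Lemma 6.** Let $S=P*_CQ$ be infinite and simple. Let $E\lhd Q$ with $E\le C$ and $Q/E$ perfect, and let $\varphi:P\to M$ be a homomorphism to a finite group. Suppose $\varphi(E)=\varphi(C)=:A$ is non-abelian simple with $\mathrm{Out}(A)$ solvable. Then $R=\ker(\varphi|_E)$ is not normal in $Q$.

*Proof.* Suppose it is. Then $Q$ acts by conjugation on $E/R$, and $\varphi$ identifies $E/R$ with $A$. Elements of $E$ act by inner automorphisms. So we get a homomorphism $Q/E\to\mathrm{Out}(A)$, which is trivial because $Q/E$ is perfect and $\mathrm{Out}(A)$ is solvable. Hence every $g\in Q$ acts on $A$ by an inner automorphism: there is $\psi(g)\in A$ with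
$$\varphi(ghg^{-1})=\psi(g)\varphi(h)\psi(g)^{-1}\quad\text{for all }h\in E.$$
It is unique, since $A$ has trivial centre and $\varphi(E)=A$, and by uniqueness $\psi:Q\to A$ is a homomorphism. For $c\in C$ the element $\varphi(c)$ lies in $A$ and has the property required of $\psi(c)$, so $\psi|_C=\varphi|_C$. Therefore $\varphi$ on $P$ and $\psi$ on $Q$ fit together to a homomorphism $S=P*_CQ\to M$, which is non-trivial since $\varphi(E)=A\ne1$. An infinite simple group has no non-trivial finite image, a contradiction. $\square$

**Lemma 7.** For each vertex $v$ of $X$ the map $S_v(1)\to\prod_{u\sim v}\mathrm{Alt}(\mathrm{ch}(u))$ is onto (parents being $v$).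

*Proof.* **Step 1: Each projection is onto.** Let $u\sim v$ and $C=S_v\cap S_u$. We have $S_v(1)\lhd C$, and $C$ maps onto $\mathrm{Alt}(\mathrm{ch}(u))$, so the image of $S_v(1)$ there is normal; it is trivial or everything. Suppose it is trivial. Then $S_v(1)\le S_u(1)$. Both have index $|\mathrm{Alt}(d-1)|$ in $C$, so they are equal. This subgroup is normal in $S_v$ and in $S_u$, hence in $S$ by (1), and is contained in $S_v\ne S$. So it is trivial and $S_v\cong\mathrm{Alt}(d)$ is finite, a contradiction.

**Step 2: The kernels are all distinct or all equal.** Let $N_u$ be the kernel of $S_v(1)\to\mathrm{Alt}(\mathrm{ch}(u))$. For $g\in S_v$ we have $gN_ug^{-1}=N_{gu}$, so "$N_u=N_{u'}$" is an $S_v$-invariant equivalence relation on the neighbours of $v$. As $\mathrm{Alt}(d)$ is primitive, it is equality or total. If it is equality, Lemma 5 finishes the proof.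

**Step 3: They are not all equal.** If the relation is total, the common kernel $R$ is normal in $S_v$. Fix $u\sim v$ and apply Lemma 6 with $P=S_u$, $Q=S_v$, $C=S_v\cap S_u$, $E=S_v(1)$, and with $\varphi:S_u\to\mathrm{Alt}(d)$ the action on the neighbours of $u$. On $C$ it takes values in the stabilizer of $v$, i.e. in $\mathrm{Alt}(\mathrm{ch}(u))$; by Section 3 and Step 1, $\varphi(C)=\varphi(E)=\mathrm{Alt}(\mathrm{ch}(u))\cong\mathrm{Alt}(d-1)$, and $Q/E\cong\mathrm{Alt}(d)$ is perfect. So $R=\ker(\varphi|_E)$ is not normal in $S_v$, a contradiction. $\square$

**Lemma 8.** Let $K$ be free of rank $r$ and let $\lambda:K\to Q$ be onto a finite group $Q\ne1$ with $r>\log_2|Q|$. Then $\ker(\lambda\theta)\ne\ker\lambda$ for some $\theta\in\mathrm{Aut}(K)$.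

*Proof.* Let $k_1,\dots,k_r$ be a basis and $g_i=\lambda(k_i)$. If the chain $\langle g_1,\dots,g_i\rangle$, $0\le i\le r$, increased strictly $r$ times, then $|Q|\ge2^r$, which is not the case. So $g_i=w(g_1,\dots,g_{i-1})$ for some $i$ and some word $w$. Replacing $k_i$ by $k_i'=w(k_1,\dots,k_{i-1})^{-1}k_i$ gives a basis with $\lambda(k_i')=1$. As $Q\neq1$, some other basis element $k_j$ has $\lambda(k_j)\ne1$. Let $\theta$ exchange $k_i'$ and $k_j$ and fix the other basis elements. Then $k_i'\in\ker\lambda\setminus\ker(\lambda\theta)$. $\square$

Let $y$ be as in (H), $x$ a neighbour of $y$, and put $K=S_y$, $D=S_x$, $C=K\cap D$, so $S=K*_CD$. Let $\lambda:K\to\mathrm{Alt}(d)$ be the action on the neighbours of $y$. Since the rank of $K$ exceeds $\log_2(d!)>\log_2|\mathrm{Alt}(d)|$, Lemma 8 provides $\theta$ with $\ker(\lambda\theta)\ne\ker\lambda$. Fix any such $\theta$ and let $\Gamma=\Gamma_\theta$.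

## 9. The tree of $\Gamma$ and independence at radius one

**The group and the tree.** $\Gamma$ is an amalgam of two copies of the finitely presented torsion-free group $S$ over the finitely generated group $K$, so it is finitely presented and torsion-free. Write $K$ also for the subgroup $i_1(K)=i_2(K)$ of $\Gamma$, identified with $K$ via $i_1$. Since $S=K*_CD$, the group $\Gamma$ is the fundamental group of the path of groups
$$D^1\overset{C^1}{—}K\overset{C^2}{—}D^2,\qquad D^j=i_j(D),\ C^j=i_j(C).$$
Let $T$ be its Bass–Serre tree, with vertices of types $x_1,y,x_2$. $\Gamma$ preserves types and acts without inversions. Let $x_1,y,x_2$ also denote the base vertices, so that $\Gamma_y=K$ and $\Gamma_{x_j}=D^j$. A vertex of type $x_j$ has $d$ neighbours, all of type $y$; a vertex of type $y$ has $d$ neighbours of type $x_1$ and $d$ of type $x_2$.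

**The copies $X^j$ of $X$.** Let $X^j$ be the union of the $i_j(S)$-translates of the base edge $(y,x_j)$. Sending $gy\mapsto i_j(g)y$ and $gx\mapsto i_j(g)x_j$ ($g\in S$) is well defined and injective on vertices, because the stabilizers of $y$ and $x_j$ in $i_j(S)$ are $i_j(K)$ and $i_j(D)$. It preserves adjacency. So $X^j$ is a subtree equivariantly isomorphic to $X$ via $i_j$. Counting neighbours, $X^j$ contains all type-$x_j$ neighbours of each of its $y$-vertices and all neighbours of its $x_j$-vertices.

**The local action at $y$.** Let $\mathrm{star}_j$ be the set of type-$x_j$ neighbours of $y$. An element $k\in K$ is $i_1(k)=i_2(\theta(k))$ in $\Gamma$, so it acts on $\mathrm{star}_1$ as $\lambda(k)$ and on $\mathrm{star}_2$ as $\lambda(\theta(k))$. As $\lambda$ and $\lambda\theta$ are onto $\mathrm{Alt}(d)$ with different kernels, Lemma 5 shows that $K$ induces the full group $\mathrm{Alt}(\mathrm{star}_1)\times\mathrm{Alt}(\mathrm{star}_2)$. This is the only place where the twist enters, apart from its use for $\theta^{-1}$ below.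

**Local groups.** For a vertex $u$ with parent $u^-$, let $\mathrm{ch}_i(u)$ be the subsets of $\mathrm{ch}(u)$ of a given type: one subset if $u$ has type $x_j$, and two, indexed by $i=1,2$ for the types $x_1,x_2$, if $u$ has type $y$. Let $F_u$ be the group induced by $\Gamma_u\cap\Gamma_{u^-}$ on $\mathrm{ch}(u)$. Taking point stabilizers in $\mathrm{Alt}(d)$, respectively in $\mathrm{Alt}(\mathrm{star}_1)\times\mathrm{Alt}(\mathrm{star}_2)$, we get
$$F_u=\prod_iF_{u,i},\qquad F_{u,i}=\mathrm{Alt}(\mathrm{ch}_i(u)),\qquad |\mathrm{ch}_i(u)|\in\{d-1,d\},\quad d-1\ge5.\tag{3}$$
So each $F_{u,i}$ is non-abelian simple and transitive on $\mathrm{ch}_i(u)$. For instance, if $u$ has type $y$ and parent of type $x_1$, then $F_{u}\cong\mathrm{Alt}(d-1)\times\mathrm{Alt}(d)$.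

**Definition (Full).** For $n\ge1$, Full$(v,n)$ is the statement that $\Gamma_v(n)\to\prod_{u\in S(v,n)}F_u$ is onto. (The map makes sense: for $n\ge1$, $\Gamma_v(n)$ fixes $u\in S(v,n)$ and its parent.)

In words: once the ball of radius $n$ is fixed, the next layer can be permuted independently behind all vertices of $S(v,n)$, in every way allowed locally.

**Lemma 9.** Full$(v,1)$ holds for all vertices $v$ of $T$.

*Proof.* **Step 1: $v$ of type $y$.** We may take $v=y$. Here $F_u=\mathrm{Alt}(\mathrm{ch}(u))\cong\mathrm{Alt}(d-1)$ for each neighbour $u$, and $\Gamma_y(1)=\ker\lambda\cap\ker\lambda\theta$. Let $\Pi_j=\prod_{u\in\mathrm{star}_j}F_u$.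

*Onto $\Pi_1$.* By Lemma 7 in $X^1$, $\ker\lambda$ maps onto $\Pi_1$. Since $K$ induces the full product on $\mathrm{star}_1\sqcup\mathrm{star}_2$, the group $\ker\lambda$ maps onto $\mathrm{Alt}(\mathrm{star}_2)$, so $\ker\lambda/\Gamma_y(1)\cong\mathrm{Alt}(d)$. The image $A'$ of $\Gamma_y(1)$ in $\Pi_1$ is normal, so it is a subproduct and $\Pi_1/A'\cong\mathrm{Alt}(d-1)^s$ for some $s$. This is a quotient of the simple group $\mathrm{Alt}(d)$, so it is trivial or isomorphic to $\mathrm{Alt}(d)$; the latter would require $s=1$ and $|\mathrm{Alt}(d-1)|=|\mathrm{Alt}(d)|$. So $s=0$ and $\Gamma_y(1)$ maps onto $\Pi_1$. In the same way, using $X^2$ and $i_2$ and the kernel of $K$ on $\mathrm{star}_2$, it maps onto $\Pi_2$.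

*Distinct kernels.* Let $N_u=\ker(\Gamma_y(1)\to F_u)$. Within one star the kernels are distinct because $\Gamma_y(1)$ maps onto $\Pi_j$. Suppose $N_u=N_{u'}$ with $u\in\mathrm{star}_1$, $u'\in\mathrm{star}_2$. Take $k\in K$ fixing $u'$ with $ku=u''\ne u$, which exists as $K$ induces the full product. Conjugating by $k$ gives $N_{u''}=N_{u'}=N_u$, contradicting surjectivity onto $\Pi_1$. Lemma 5 gives Full$(y,1)$.

**Step 2: $v$ of type $x_1$.** We may take $v=x_1$, with $\Gamma_v=D$ (via $i_1$). All neighbours of $v$ lie in $X^1$, so $D_0:=\Gamma_v(1)=S_x(1)$, and $D/D_0\cong\mathrm{Alt}(d)$, $D_0\le C\le K$, $C/D_0\cong\mathrm{Alt}(d-1)$. Each neighbour $u$ has type $y$ and two factors $F_{u,1}\cong\mathrm{Alt}(d-1)$, $F_{u,2}\cong\mathrm{Alt}(d)$. Let $N_{u,i}=\ker(D_0\to F_{u,i})$. By Lemma 7 in $X^1$, $D_0$ maps onto $\prod_uF_{u,1}$.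

*Onto each $F_{u,2}$.* By (3), $C$ maps onto $F_{y,2}=\mathrm{Alt}(\mathrm{star}_2)$, and $D_0\lhd C$, so the image of $D_0$ in $F_{y,2}$ is normal. If it were trivial, $\mathrm{Alt}(d)$ would be a quotient of $C/D_0\cong\mathrm{Alt}(d-1)$, impossible by order. So $D_0\to F_{y,2}$ is onto and, conjugating by $D$, $D_0\to F_{u,2}$ is onto for all $u$.

*Distinct kernels.* The $N_{u,1}$ are distinct by surjectivity onto $\prod_uF_{u,1}$, and $N_{u,1}\neq N_{u',2}$ for all $u,u'$ since the quotients have different orders. Suppose $N_{u,2}=N_{u',2}$ for some $u\ne u'$. As $D$ acts on the neighbours of $v$ as the primitive group $\mathrm{Alt}(d)$ and $gN_{u,2}g^{-1}=N_{gu,2}$ for $g\in D$, all $N_{u,2}$ coincide, so $R:=N_{y,2}$ is normal in $D$. Apply Lemma 6 to $S\cong K*_CD$ with $P=K$, $Q=D$, $E=D_0$ and $\varphi:K\to\mathrm{Alt}(\mathrm{star}_2)$ the action: $\varphi(D_0)=\varphi(C)=\mathrm{Alt}(\mathrm{star}_2)\cong\mathrm{Alt}(d)$, $Q/E\cong\mathrm{Alt}(d)$ is perfect, and $\ker(\varphi|_{D_0})=R$. The lemma says that $R$ is not normal in $D$, a contradiction. Lemma 5 gives Full$(x_1,1)$.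

**Step 3: $v$ of type $x_2$.** Exchange the roles of $i_1$ and $i_2$. Since $i_2(k)=i_1(\theta^{-1}(k))$, this replaces $\theta$ by $\theta^{-1}$, and $\ker(\lambda\theta^{-1})=\theta(\ker\lambda)\neq\ker\lambda$. So Step 2 applies. $\square$

## 10. Independence at every radius

**Lemma 10.** Full$(v,n)$ holds for all $v$ and all $n\ge1$.

The natural way to pass from $n$ to $n+1$ is to move the centre. If $u\in S(v,n+1)$ and $q$ is the neighbour of $v$ towards $u$, then $u\in S(q,n)$, and Full$(q,n)$ gives an element $r$ doing anything we like on $\mathrm{ch}(u)$. The attempt breaks down on the other side of $v$: the ball $B(q,n)$ does not contain all of $B(v,n+1)$, and $r$ may move vertices of $S(v,n+1)$ that are not behind $q$. So $r\notin\Gamma_v(n+1)$ in general. The repair is a commutator with an element $z$ that does nothing on that side.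

*Proof.* Assume Full$(\cdot,n)$ for all vertices, where $n\ge1$; the case $n=1$ is Lemma 9. We prove Full$(v,n+1)$. For $u\in S(v,n+1)$ let $N_{u,i}=\ker(\Gamma_v(n+1)\to F_{u,i})$. For $g\in\Gamma_v$ we have $gN_{u,i}g^{-1}=N_{gu,i}$, as $\Gamma$ preserves types.

Fix $u\in S(v,n+1)$ and an index $i$. Let $q\sim v$ lie on $[v,u]$, and call vertices separated from $v$ by the edge $\{v,q\}$ (including $q$) *on-branch*, all others *off-branch*. Then $u\in S(q,n)$, and $u$ has the same parent with respect to $v$ and to $q$; the same holds for all on-branch vertices of $S(v,n+1)$. Put $w'=u^-\in S(v,n)$ and let $u\in\mathrm{ch}_j(w')$.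

**Step 1: The elements $r$, moving the right set.** By Full$(q,n)$, for each $f\in F_{u,i}$ there is $r\in\Gamma_q(n)$ that acts on $\mathrm{ch}(u)$ as $f$ (so trivially on $\mathrm{ch}_{i'}(u)$ for $i'\neq i$) and trivially on $\mathrm{ch}(u'')$ for all other $u''\in S(q,n)$. So $r$ fixes $B(q,n+1)\setminus\mathrm{ch}(u)$ pointwise. Since $\mathrm{ch}(u)$ is at distance $n+2$ from $v$ and $B(v,n)\subseteq B(q,n+1)$, $r$ fixes $B(v,n)$ pointwise. It also fixes all on-branch vertices of $S(v,n+1)$, which lie in $S(q,n)$. For off-branch $w\in S(v,n)$, $r$ fixes $w$ and its parent, so it preserves the set $\mathrm{ch}(w)$.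

**Step 2: The elements $z$, trivial off-branch.** By Full$(v,n)$ and transitivity of $F_{w',j}$, for each $u_2\in\mathrm{ch}_j(w')\setminus\{u\}$ there is $z\in\Gamma_v(n)$ with $zu=u_2$ that acts trivially on $\mathrm{ch}(w)$ for all $w\in S(v,n)\setminus\{w'\}$.

**Step 3: The commutator lies in $\Gamma_v(n+1)$.** Let $g=r\cdot zr^{-1}z^{-1}$. It fixes $B(v,n)$ because $r$ and $z$ do. On $\mathrm{ch}(w)$ with $w\in S(v,n)$ off-branch, $z$ is trivial and $r$ preserves $\mathrm{ch}(w)$, so $g$ is trivial there. On the on-branch part of $S(v,n+1)$, $r$ is trivial and $z$ preserves this set (it fixes $v$ and $q$), so $g$ is trivial there. Hence $g\in\Gamma_v(n+1)$.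

**Step 4: Its action on the next layer.** For on-branch $u''\in S(v,n+1)$, the element $r$ acts non-trivially on $\mathrm{ch}(u'')$ only if $u''=u$. The element $zr^{-1}z^{-1}$ acts on $\mathrm{ch}(u'')$ as the $z$-conjugate of the action of $r^{-1}$ on $\mathrm{ch}(z^{-1}u'')$, so non-trivially only if $z^{-1}u''=u$, i.e. $u''=u_2$. As $u_2\ne u$, $g$ acts on $\mathrm{ch}(u)$ as $f$, and trivially on $\mathrm{ch}(u'')$ for all on-branch $u''\neq u,u_2$. In particular $\Gamma_v(n+1)\to F_{u,i}$ is onto.

**Step 5: All kernels are distinct.** There are three cases.

* $N_{u,i}\ne N_{u,i'}$ for $i\ne i'$: take $f\ne1$; then $g$ acts on $\mathrm{ch}(u)$ through $F_{u,i}$ only, so $g\in N_{u,i'}\setminus N_{u,i}$.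
* $N_{u,i}\ne N_{u',i'}$ for on-branch $u'\ne u$: as $|\mathrm{ch}_j(w')|\ge3$, choose $u_2\in\mathrm{ch}_j(w')$ different from $u$ and $u'$, and $f\ne1$. Then $g\in N_{u',i'}\setminus N_{u,i}$.
* $N_{u,i}\neq N_{u',i'}$ for off-branch $u'$: suppose they are equal and take any $z$ as in Step 2. The parent of $u'$ is off-branch, so it is not $w'$, and $zu'=u'$. Conjugating by $z$ gives $N_{u_2,i}=N_{u',i'}=N_{u,i}$ with $u_2\ne u$ on-branch, contradicting the previous case.

As $u$ and $i$ were arbitrary and $S(v,n+1)$ is finite, Lemma 5 gives Full$(v,n+1)$. $\square$

## 11. Simplicity of $\Gamma$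

Let $1\neq N\lhd\Gamma$ and write $S^j=i_j(S)$.

**Step 1: If $N$ meets a copy of $S$, then $N=\Gamma$.** If $N\cap S^1\ne1$, then $N\ge S^1$ by simplicity of $S^1$, so $N\ge K\neq1$. Hence $N\cap S^2\ne1$, so $N\geq S^2$, and $N=\Gamma$. The argument is the same if $N\cap S^2\ne1$.

**Step 2: Otherwise $N$ contains a hyperbolic element with a large centralizer.** Suppose $N\cap S^1=N\cap S^2=1$. Every vertex stabilizer of $T$ is conjugate to $D^1$, $K$ or $D^2$, hence into $S^1$ or $S^2$, so $N$ acts freely on the vertices of $T$. Let $1\ne h_0\in N$. There are no inversions, so $h_0$ is hyperbolic. Let $v=v_0,v_1,\dots,v_t=h_0v$, $t\ge1$, be a fundamental segment of its axis, and let $v_{t+1}=h_0v_1$ be the next vertex on the axis. Take $h\in\Gamma_v(t)$. The element $c=hh_0h^{-1}h_0^{-1}$ is in $N$, and, since $h$ fixes $v$ and $v_t=h_0v$,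
$$c(h_0v)=hh_0h^{-1}v=hh_0v=h_0v.$$
So $c$ fixes a vertex, $c=1$, and $h$ commutes with $h_0$.

**Step 3: This contradicts Lemma 10.** Since $h$ fixes $v_1$, Step 2 gives $hv_{t+1}=hh_0v_1=h_0hv_1=h_0v_1=v_{t+1}$. So $\Gamma_v(t)$ fixes the vertex $v_{t+1}\in\mathrm{ch}(v_t)$. But by Lemma 10 it acts on $\mathrm{ch}(v_t)$ as $F_{v_t}$, which by (3) has no fixed point there. Hence $\Gamma$ is simple.

Note where the untwisted double fails in this last step: for $\theta=\mathrm{id}$ and $u$ of type $y$ with parent in $\mathrm{star}_1$, the diagonal action makes the stabilizer of the parent fix a vertex of $\mathrm{star}_2$.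

## 12. Positive theory, dimension and isomorphism classes of $\Gamma$

**Step 1: Trivial positive theory.** Let $V_0$ be the set of vertices of $T$ of type $x_1$ or $x_2$, let $\kappa=j$ for every turn at a vertex of type $x_j$, let $\iota=\mathrm{id}$ and $o=y$. Types are $\Gamma$-invariant, so this is a coloured action. Condition (R) holds: geodesics from $o$ alternate between $y$-vertices and $x$-vertices. At a $y$-vertex one may continue to a new vertex of type $x_1$ or of type $x_2$ at will, as there are $d\ge2$ of each, and at an $x$-vertex to a new $y$-vertex. So every $w\in\{1,2\}^*$ is the colour word of a geodesic from $o$ to a vertex of type $y$, and all of these are of the form $go$. By Proposition 3 every positive sentence true in $\Gamma$ is true in every group, and $\Gamma$ has trivial positive theory.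

**Step 2: Finite presentation and torsion-freeness** were noted in Section 9.

**Step 3: Cohomological dimension $2$.** $\Gamma$ is the fundamental group of a finite graph of finitely generated free groups: $K$ and $D$ are free of finite rank by (H), and $C$ has finite index in them. Realizing the vertex groups by finite graphs and the edge groups by products of finite graphs with an interval yields a finite $2$-dimensional $K(\Gamma,1)$, so the dimension is at most $2$. By Stallings' theorem, finitely generated groups of cohomological dimension $\le1$ are free. $\Gamma$ is infinite and simple and not cyclic, so it is not free. Its cohomological dimension is $2$.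

**Step 4: Infinitely many isomorphism classes.** Let $S$ be a Burger–Mozes group as in Section 7, and let $r$ be the rank of $K$. The square complex of $\Delta$ has one vertex and $n+m$ edges; the vertex has $2n\cdot2m$ corners of squares, four per square, so there are $nm$ squares. Hence $\chi(\Delta)=1-(n+m)+nm=(n-1)(m-1)$, and
$$\chi(\Gamma)=2\chi(S)-\chi(K)=2[\Delta:S](n-1)(m-1)+(r-1)\ge2(n-1)(m-1),$$
which is unbounded as $n\to\infty$ with $m$ fixed. The Euler characteristic is an isomorphism invariant, so infinitely many isomorphism classes occur. Together with Sections 7, 8 and 11 this proves Theorem 1. $\blacksquare$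

Consequently there are infinitely many pairwise non-isomorphic finitely presented simple groups with trivial positive theory, and they can be taken torsion-free and of cohomological dimension $2$.

## 13. Twists that extend to $S$, and verbal width

**Some hypothesis on $\theta$ is needed for simplicity.** If $\theta$ extends to $\tilde\theta\in\mathrm{Aut}(S)$, for example if $\theta=\mathrm{id}$, then $i_1(s)\mapsto\tilde\theta(s)$, $i_2(s)\mapsto s$ respects the relations $i_1(k)=i_2(\theta(k))$ and defines a surjection $\Gamma_\theta\to S$. Its kernel contains $i_1(s)i_2(\tilde\theta(s))^{-1}$, which is $\neq1$ for $s\notin K$, because in an amalgam $i_1(S)\cap i_2(S)=K$. So $\Gamma_\theta$ is not simple. It still has trivial positive theory, by Theorem 2 applied to $\Gamma_\theta=S*_KS$: we have $K\neq S$; the $S$-orbit of $y$ is one class of the bipartition of $X$, hence infinite; and $K$-orbits on vertices of $X$ are finite, since $K$ fixes $y$ and $X$ is locally finite. So $|K\backslash S/K|=\infty$. The twist is thus needed for simplicity and plays no part in the positive theory.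

**Verbal width.** Let $\theta$ be as in Theorem 1. By Step 1 of Section 12, every positive sentence true in $\Gamma_\theta$ is true in every group. In particular, by the fact recalled at the end of Section 2, $\Gamma_\theta$ is a finitely presented simple group with infinite $w$-verbal width for every word $w$ with $1\ne w(F)\neq F$.
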